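# Finite and infinite crystalline cohomology at singular points

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. A variety is an integral, separated $k$-scheme of finite type. "Singular" means "not regular"; since $k$ is perfect, this is the same as "not smooth over $k$". The problem treated here comes from Bhargav Bhatt, "Torsion in the crystalline cohomology of singular varieties", arXiv:1205.1597 (2012).

## 1. The dual numbers, by hand

Let $A=k[x]/(x^2)$. To compute its crystalline cohomology relative to $k$, one embeds $\operatorname{Spec}A$ in the line $\operatorname{Spec}k[x]$, adjoins to $k[x]$ "divided powers" $\gamma_n$ of the equation $u=x^2$, behaving like $u^n/n!$, and takes the de Rham complex. (Section 2 recalls the precise statements.) Concretely, let $k\langle u\rangle$ be the $k$-algebra with basis $\gamma_0=1,\gamma_1,\gamma_2,\dots$ and product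
$$\gamma_a\gamma_b=\binom{a+b}{a}\gamma_{a+b},\qquad\text{so}\qquad \gamma_1\gamma_n=(n+1)\gamma_{n+1}.$$
Put $u=\gamma_1$ and $D=k[x]\otimes_{k[u]}k\langle u\rangle$, where $k[u]\to k[x]$ sends $u$ to $x^2$. Since $k[x]$ is free over $k[u]$ on $1,x$, the elements $\gamma_n$ and $x\gamma_n$ $(n\ge 0)$ form a $k$-basis of $D$. The differential $D\to D\,dx$ obeys the rule $d\gamma_n=\gamma_{n-1}\,d(x^2)$. Using $x\cdot 2x\gamma_{n-1}=2u\gamma_{n-1}=2n\gamma_n$ we get
$$d\gamma_n=2x\gamma_{n-1}\,dx,\qquad d(x\gamma_n)=(2n+1)\,\gamma_n\,dx. \tag{1}$$

Let $p$ be odd. Every $x\gamma_n\,dx$ is exact, and $\gamma_n\,dx$ is exact unless $p\mid 2n+1$. So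
$$H^0 \text{ has basis } 1 \text{ and the } x\gamma_n,\quad H^1\text{ has basis the }\gamma_n\,dx,\qquad n=\tfrac{p-1}{2}+pm,\ m\ge 0.$$
Both are infinite dimensional.

Infinite dimension over $k$ alone means little in characteristic $p$. For the smooth algebra $k[x]$ the de Rham complex has $H^0=k[x^p]$ and $H^1=x^{p-1}k[x^p]\,dx$, also infinite dimensional, but finitely generated over the ring of $p$-th powers. In general the crystalline cohomology of $\operatorname{Spec}A$ is a module over the **Frobenius twist** $A^{(1)}=A\otimes_{k,\mathrm{Frob}}k$, in which $ca\otimes\lambda=a\otimes c^p\lambda$ for $c\in k$, and where $a\otimes\lambda$ acts as $\lambda\tilde a^p$ for a lift $\tilde a$ of $a$. For the dual numbers, $A^{(1)}=k[x']/(x'^2)$ with $x'=x\otimes 1$ acting as $x^p$. Now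
$$x^p\gamma_n\,dx=x\,u^{(p-1)/2}\gamma_n\,dx\in k\cdot x\gamma_{n+(p-1)/2}\,dx,$$
which is exact. So $x'$ kills $H^1$, and $H^1$ is an infinite dimensional vector space over the residue field of $A^{(1)}$. It is not finitely generated.

For $p=2$, (1) reads $d\gamma_n=0$ and $d(x\gamma_n)=\gamma_n\,dx$. So $H^1$ has basis $x\gamma_n\,dx$, and $x'$ acts by $x\gamma_n\,dx\mapsto (n+1)\,x\gamma_{n+1}\,dx$. The quotient $H^1/x'H^1$ has basis $x\gamma_n\,dx$ with $n$ even, and is again infinite dimensional.

One more observation will matter. Let $p$ be odd and let $\{\pm1\}$ act by $x\mapsto -x$. Then $\gamma_n$ is fixed, while $x\gamma_n$ and $\gamma_n\,dx$ change sign. So the invariant part of the cohomology is just $k\cdot 1$ in degree $0$: everything infinite sits in the nontrivial eigenspace.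

Now compare with two facts that we take as given. For proper smooth $k$-varieties, crystalline cohomology over $k$ is finite dimensional. On the other hand, if a proper lci $k$-scheme $X$ has an ordinary double point of embedding dimension $N$ and $p$ is odd, then $H^N_{\rm crys}(X/k)$ and $H^{N-1}_{\rm crys}(X/k)$ are infinite dimensional. So we ask two questions.

1. Is there a singular proper $k$-variety with finite dimensional crystalline cohomology over $k$?
2. Is there a singular finite type $k$-algebra $A$ whose crystalline cohomology is finitely generated over $A^{(1)}$?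

The answers differ: yes to the first, no to the second. Here are the exact statements.

**Theorem A.** Let $A$ be a finite type $k$-algebra, $x\in\operatorname{Spec}A$ a closed point, $N=\dim_k\mathfrak m_x/\mathfrak m_x^2$. If $A_x$ is not regular, then $\dim_kH^N_{\rm crys}(A/k)\otimes_{A^{(1)}}k(x)=\infty$. Hence all $H^i_{\rm crys}(A/k)$ are finitely generated over $A^{(1)}$ if and only if $A$ is smooth over $k$.

No lci or reducedness hypothesis is made. The dual numbers are the case $N=1$.

**Theorem B.** Let $r,s\ge1$. There is an integral projective $X/k$ of dimension $r+s$, with only hypersurface singularities, whose singular locus is irreducible of dimension $s$, such that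
$$\dim_kH^n_{\rm crys}(X/k)=\dim_kH^n_{dR}(\mathbf P^r\times B)<\infty\quad\text{for all }n,$$
where $B$ is an abelian variety of dimension $s$. If $r\ge2$, $X$ is normal.

**Theorem C.** Let $X$ be a finite type $k$-scheme (proper or not) that admits a closed immersion into a smooth $k$-scheme, or more generally is separated. Let $x$ be a closed point isolated in the singular locus of $X$, with embedding dimension $N$. Then $H^N_{\rm crys}(X/k)$ is an infinite dimensional $k$-vector space.

**Corollary D.** A singular integral projective variety $X$ with $\dim X=d$, $\dim\operatorname{Sing}X=s$ and finite dimensional crystalline cohomology over $k$ exists if and only if $1\le s\le d-1$. In particular singular examples exist exactly when $d\ge2$, and normal singular examples exactly when $d\ge3$.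

## 2. Divided power envelopes and the crystalline complex

We write [BO] for Berthelot–Ogus, *Notes on Crystalline Cohomology*.

**Definition (divided powers).** A PD structure on an ideal $J$ of a ring $R$ is a family of maps $\gamma_n$ $(n\ge0)$ on $J$, with $\gamma_0=1$, $\gamma_1=\mathrm{id}$ and $\gamma_n(J)\subset J$ for $n\ge1$, satisfying the identities of $y\mapsto y^n/n!$:
$$\gamma_n(y+z)=\sum_{i+j=n}\gamma_i(y)\gamma_j(z),\qquad \gamma_n(ry)=r^n\gamma_n(y)\ (r\in R),\qquad \gamma_a(y)\gamma_b(y)=\binom{a+b}{a}\gamma_{a+b}(y),$$
and the corresponding formula for $\gamma_a(\gamma_b(y))$. In particular $y^n=n!\,\gamma_n(y)$.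

Example: the ideal of $k\langle u\rangle$ spanned by the $\gamma_n$, $n\ge1$, is a PD ideal with $\gamma_n(u)=\gamma_n$. In characteristic $p$ one always has $y^p=p!\,\gamma_p(y)=0$ for $y\in J$, while $\gamma_p(y)$ can be nonzero.

**Definition (divided power algebra).** For a ring $P$ and a $P$-module $I$, $\Gamma=\Gamma_P(I)$ is the universal $P$-algebra with a PD ideal $\Gamma^+$ and a $P$-linear map $\gamma_1:I\to\Gamma^+$. It is graded, with degree $0$ part $P$, and $\Gamma^+$ is its part of positive degree. For $I=P^c$ with basis $t_1,\dots,t_c$ it is $P\langle t_1,\dots,t_c\rangle$, which is $P$-free on the products $\prod_i\gamma_{m_i}(t_i)$.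

**Definition (PD envelope).** For an ideal $I\subset P$, the envelope $D_P(I)$ is the universal $P$-algebra $D$ with a PD ideal containing the image of $I$.

Example: for $I=(u)\subset P=k[u]$ the envelope is $k\langle u\rangle$; this is a case of (4) below with no syzygies.

**Definition (crystalline cohomology).** The crystalline site of $X/k$ has as objects the triples $(U,T,\delta)$ with $U\subset X$ open, $U\to T$ a closed immersion of $k$-schemes and $\delta$ a PD structure on its ideal; the structure sheaf $\mathcal O_{X/k}$ sends $(U,T,\delta)$ to $\Gamma(T,\mathcal O_T)$. Then $H^i_{\rm crys}(X/k)$ is the cohomology of $\mathcal O_{X/k}$, and $u_{X/k}$ denotes the projection to the Zariski topos of $X$.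

We use the site only through the following theorem. All envelopes are taken over $(k,0)$.

**Fact 2.1** ([BO, Thm 7.1]). Let $X\hookrightarrow M$ be a closed immersion of a finite type $k$-scheme into a smooth $k$-scheme, and $D_M(X)$ the PD envelope of its ideal, a quasi-coherent $\mathcal O_M$-algebra supported on $X$. Then, functorially in the embedding,
$$Ru_{X/k*}\mathcal O_{X/k}\simeq C_X:=D_M(X)\otimes\Omega^\bullet_M ,$$
where the differential comes from an integrable connection $\nabla$ on $D_M(X)$ that satisfies the Leibniz rule for products and
$$\nabla\gamma_n(f)=\gamma_{n-1}(f)\,df\qquad\text{for } f\text{ in the ideal of }X. \tag{2}$$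
So $H^i_{\rm crys}(X/k)=H^i(M,C_X)$. If $A=P/I$ with $P$ smooth and $D=D_P(I)$, then $H^i_{\rm crys}(A/k)=H^i(D\otimes_P\Omega_P^\bullet)$.

**The $A^{(1)}$-structure.** Write $A'=A^{(1)}$. For $f\in I$ we have $f^p=0$ in $D$, so $(\tilde a+f)^p=\tilde a^p$ there, and $a\otimes\lambda\mapsto\lambda\tilde a^p$ is a well defined ring map $A'\to D$. Since $d(\tilde a^p)=0$, $D\otimes\Omega^\bullet_P$ is a complex of $A'$-modules with $A'$-linear differential.

**Fact 2.2 (presentation of the envelope).** Let $\Gamma=\Gamma_P(I)$, $u_f=\gamma_1(f)-f$ for $f\in I$, and $K=(u_f)_{f\in I}\subset\Gamma$. Then $D_P(I)=\Gamma/K$ (cf. [BO, Thm 3.19]).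

The point is that $\Gamma^+$ should induce a PD ideal of $\Gamma/K$, and for this $K\cap\Gamma^+$ must be stable under all $\gamma_n$, $n\ge1$. An element of $K$ is a sum $\sum y_ju_{f_j}$ with $y_j=b_j+y_j^+$, $b_j\in P$, $y_j^+\in\Gamma^+$. Since $f\mapsto u_f$ is $P$-linear, this sum equals $u_f+\sum y_j^+u_{f_j}$ with $f=\sum b_jf_j$, and its component of degree $0$ is $-f$. If the element lies in $\Gamma^+$, then $f=0$. Hence $K\cap\Gamma^+=K\Gamma^+$. For $y\in\Gamma^+$, $u\in K$ and $m\ge1$ we have $\gamma_m(yu)=u^m\gamma_m(y)\in K\Gamma^+$, and by the addition formula $K\Gamma^+$ is stable under all $\gamma_n$, $n\ge 1$. So $\Gamma^+$ induces a PD ideal of $\Gamma/K$, and this ideal contains the image of $I$, since $f=\gamma_1(f)$ in $\Gamma/K$. Finally, let $R$ be a $P$-algebra with a PD ideal $J$ that contains the image of $I$. The map $I\to J$ extends uniquely to a PD map $\Gamma\to R$; this map kills every $u_f$, so it factors through $\Gamma/K$. That is the universal property of the envelope.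

Suppose that $I$ is generated by $f_1,\dots,f_c$, with syzygy module
$$S=\Big\{a\in P^c:\ \sum a_if_i=0\Big\}.\tag{3}$$
Then $I=P^c/S$, and right exactness of $\Gamma$ (Roby; [BO, App. A]) gives
$$D_P(I)=P\langle t_1,\dots,t_c\rangle\Big/\Big(t_i-f_i\ (1\le i\le c),\ \ \gamma_n\big(\textstyle\sum a_it_i\big)\ (n\ge1,\ a\in S)\Big),\tag{4}$$
with $\gamma_n(t_i)$ mapping to $\gamma_n(f_i)$.

**Fact 2.3 (flat base change;** [BO, Prop. 3.21]**).** If $P\to P_1$ is flat, then $D_{P_1}(IP_1)=D_P(I)\otimes_PP_1$. This follows from Fact 2.2: by flatness $IP_1=I\otimes_PP_1$, and $\Gamma$ commutes with base change.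

In particular envelopes commute with localization. Since $g\otimes1\in A'$ acts as $g^p$, inverting $g\otimes 1$ is the same as inverting $g$, so $H^i_{\rm crys}(A_g/k)=H^i_{\rm crys}(A/k)\otimes_{A'}A'_{g\otimes1}$. Thus $\mathcal H^i(Ru_{X/k*}\mathcal O_{X/k})$ is a quasi-coherent sheaf on $X^{(1)}$ (the same space as $X$), with sections $H^i_{\rm crys}(U/k)$ on affine opens $U$. The algebra $D$ of Section 1 is Fact 2.3 for $k[u]\to k[x]$.

**Fact 2.4 (smooth algebras).** If $A$ is smooth, take $P=A$, $I=0$. The Cartier isomorphism gives $H^i_{\rm crys}(A/k)\cong\Omega^i_{A^{(1)}}$, which is finitely generated over $A^{(1)}$. If $A=P/I$ is smooth but $P$ is another smooth algebra, the map $D_P(I)\otimes\Omega_P^\bullet\to\Omega_A^\bullet$ is a quasi-isomorphism, because both sides compute the same object functorially. It is $A'$-linear, because $D_P(I)\to A$ sends $\tilde a^p$ to $a^p$. So this answer does not depend on the embedding.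

## 3. Two obstacles to a size count

For Theorem A one would like to argue by size: a nonzero equation creates infinitely many new elements $\gamma_n(f)$ in $D$, so the cohomology at $x$ should be infinite. There are two separate points at which this breaks.

The first is that a large envelope can have small cohomology. Take $A=k=k[x]/(x)$. Then $D=k\langle x\rangle$ is infinite dimensional, and so is $D/x^pD$. But the complex is $\gamma_n(x)\mapsto\gamma_{n-1}(x)\,dx$, so $H^0=k$ and $H^1=0$, as must be the case for a point. In this example $\partial=d/dx$ satisfies $\partial^p\gamma_p(x)=1$. We shall see that when the equations lie in $\mathfrak n^2$, with $\mathfrak n$ the ideal of the point, $\partial^p$ becomes zero modulo $p$-th powers of $\mathfrak n$, and then the size does survive in cohomology.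

The second is that the relations $\gamma_n(\sum a_it_i)$ in (4) might collapse $D$. For one nonzero equation in a domain there are none. For $I=(x^2,xy)\subset k[x,y]$ the syzygies are generated by $(y,-x)$. Let us look modulo $x^p,y^p$. There $\gamma_n(yt_1-xt_2)$ becomes
$$\sum_{m_1+m_2=n,\ m_i<p}\frac{(x^2y)^{m_1}(-x^2y)^{m_2}}{m_1!\,m_2!},$$
because terms with some $m_i\ge p$ contain $y^p$ or $x^p$. For $n<p$ this is $(x^2y-x^2y)^n/n!=0$, and for $n\ge p$ it is a multiple of $(x^2y)^n=0$. So nothing happens. But with three generators, $p=2$, $n=2$, a syzygy with $u_i=a_if_i$, $u_1+u_2+u_3=0$, gives the relation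
$$u_1u_2+u_1u_3+u_2u_3=u_1u_2+(u_1+u_2)u_3=u_1u_2+u_3^2,$$
which equals $u_1u_2$ modulo squares of the coordinates. There is no visible reason for this to vanish there, and for larger $p$, $n$ and $c$ the expressions get worse. The remedy is not to compute them: whatever ideal they generate is stable under differentiation, and a truncated polynomial ring has very few such ideals.

## 4. Theorem A: restriction to the Frobenius fiber

**Step 1 (coordinates).** *We put $\operatorname{Spec}A$ near $x$ into a smooth scheme of the smallest possible dimension.* By Fact 2.3 we may shrink $\operatorname{Spec}A$ around $x$. Write $A=k[y_1,\dots,y_m]/I_0$ with $x$ at the origin. The space $\mathfrak m_x/\mathfrak m_x^2$ is the quotient of $(y)/(y)^2$ by the image of $I_0$, so this image has dimension $m-N$. Choose $h_1,\dots,h_{m-N}\in I_0$ whose classes form a basis of it. By the Jacobian criterion $k[y]/(h)$ is smooth of dimension $N$ near $0$. Choosing $N$ functions whose differentials form a basis at the origin, and shrinking, we get $A=P/I$ with the following properties.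

- $P$ is smooth of dimension $N$ and étale over $k[x_1,\dots,x_N]$. The point $x$ corresponds to a maximal ideal $\mathfrak n$ that is the only point over the origin (the fiber is finite; remove the other points). So $P/(x_1,\dots,x_N)P$ is étale over $k$ with one point, hence equal to $k$, and $\mathfrak n=(x_1,\dots,x_N)P$.
- $I\subset\mathfrak n^2$. Indeed $I_{\mathfrak n}\subset\mathfrak n^2P_{\mathfrak n}$, because $A_x$ and $P_{\mathfrak n}$ have the same embedding dimension $N$; and $\mathfrak n^2$ is $\mathfrak n$-primary.
- $I$ is generated by elements $f_1,\dots,f_c$, $c\ge1$, that form a minimal generating set of $I_{\mathfrak n}$. Here $I_{\mathfrak n}\ne0$ because $A_x$ is not regular, and we shrink until the minimal generators lie in $I$ and generate it. By minimality, if $\sum a_if_i=0$ with $a_i\in P$, then all $a_i\in\mathfrak n$; otherwise some $f_i$ would be redundant in $P_{\mathfrak n}$.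

Note that $N\ge1$, since $N=0$ would force $A_x=k$.

**Step 2 (the fiber and its derivations).** *We describe $D\otimes_{A'}k(x)$ and the operators on it.* Let $D=D_P(I)$. Since $P$ is étale over $k[x]$, $\Omega^1_P$ is free on the $dx_i$; let $\partial_i$ be the dual derivations. They act on $D$ by $\nabla y=\sum\partial_i(y)\,dx_i$. By the Leibniz rule they are derivations of $D$, and they commute because $\nabla$ is integrable.

Put $\mathfrak n^{[p]}=(x_1^p,\dots,x_N^p)P$ and $Q=P/\mathfrak n^{[p]}$. If $f\in\mathfrak n$, then $f^p\in\mathfrak n^{[p]}$. The ring $Q$ is étale over the local Artinian ring $k[x_1,\dots,x_N]/(x_i^p)$ and has only one point. So it is finite and flat over it, hence free, and its rank is $\dim_kP/\mathfrak n=1$. Therefore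
$$Q=k[x_1,\dots,x_N]/(x_1^p,\dots,x_N^p).$$
The maximal ideal of $A'$ at $x$ is generated by the $x_i\otimes1$, which act on $D$ as $x_i^p$. Hence
$$\bar D:=D\otimes_{A'}k(x)=D/\mathfrak n^{[p]}D.$$
Since $\partial_i(x_j^p)=0$, the $\partial_i$ act on $Q$ and on $\bar D$, compatibly with $Q\to\bar D$. Moreover $\bar D\ne0$, because it surjects onto $A/\mathfrak n^{[p]}A\neq0$.

We shall use the following elementary remark twice.

**Remark 4.1.** If $0\ne q\in Q$, some $\partial^\alpha q$ is a nonzero constant. Indeed, choose a monomial $x^\alpha$ of maximal total degree occurring in $q$, with coefficient $\lambda\ne 0$. Any other monomial $x^\beta$ in $q$ has $|\beta|\le|\alpha|$, so $\beta_i<\alpha_i$ for some $i$, and $\partial^\alpha x^\beta=0$. So $\partial^\alpha q=\alpha!\,\lambda$, and $\alpha!\ne0$ in $k$ because all $\alpha_i<p$.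

**Step 3 ($\bar D$ is a free $Q$-module of infinite rank).** *This says that the relations in (4) do no damage.* In a divided power polynomial ring in characteristic $p$ we have $t^p=0$, $\gamma_a(t)=t^a/a!$ for $a<p$, and by Lucas
$$\gamma_a(t)\gamma_{pm}(t)=\binom{a+pm}{a}\gamma_{a+pm}(t)=\gamma_{a+pm}(t)\qquad(0\le a<p).$$
So $Q\langle t_1,\dots,t_c\rangle$ is free over $Q[t]/(t_1^p,\dots,t_c^p)$ with basis $e_m=\prod_i\gamma_{pm_i}(t_i)$, $m\in\mathbf N^c$. Since $f_i\in\mathfrak n$, we have $f_i^p=0$ in $Q$, so $Q[t]/(t_i^p,\,t_i-f_i)=Q$. Consequently
$$D_0:=Q\langle t_1,\dots,t_c\rangle/(t_i-f_i)=\bigoplus_{m\in\mathbf N^c}e_mQ .$$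

By (4), $\bar D$ is the quotient of $D_0$ by the ideal generated by the images of
$$\gamma_n\big(\textstyle\sum a_it_i\big)=\sum_{|m|=n}\ \prod_ia_i^{m_i}\gamma_{m_i}(t_i),\qquad a\in S,\ n\ge1.$$
By minimality of the generators, $a_i\in\mathfrak n$, so $a_i^p=0$ in $Q$ and only terms with all $m_i<p$ survive. For these, $\gamma_{m_i}(t_i)=f_i^{m_i}/m_i!$ in $D_0$. So the image is
$$\sum_{|m|=n,\ m_i<p}\ \prod_i\frac{(a_if_i)^{m_i}}{m_i!}\ \in\ Q=Qe_0 .$$
All relations are scalars from $Q$. Let $\mathfrak r\subset Q$ be the ideal that they generate. Then
$$\bar D=\bigoplus_{m\in\mathbf N^c}e_m\,(Q/\mathfrak r),\qquad\text{and}\qquad \mathfrak r=\ker(Q\to\bar D).$$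
The map $Q\to\bar D$ commutes with all $\partial_i$, so $\mathfrak r$ is stable under them. If $\mathfrak r\ne0$, Remark 4.1 gives $1\in\mathfrak r$, so $\bar D=0$, which contradicts Step 2. Hence $\mathfrak r=0$, and $\bar D=\bigoplus_me_mQ$ is free of infinite rank since $c\ge1$.

(The $e_m$ are a $Q$-basis, but they need not be killed by the $\partial_i$. We cannot yet read off cohomology.)

**Step 4 ($\partial_j^p=0$ on $\bar D$).** *This is where $I\subset\mathfrak n^2$ enters; it removes the first obstacle of Section 3.* Let $f\in I$ and $\partial=\partial_j$. In $D[[s]]$ put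
$$E=\sum_{n\ge0}\gamma_n(f)s^n,\qquad h=s\,\partial f .$$
$E$ is a unit, since its constant term is $1$. By (2), $\partial E=\sum_n\gamma_{n-1}(f)\,\partial f\,s^n=hE$. So $E^{-1}\circ\partial\circ E=\partial+h$ as operators on $D[[s]]$, and $\partial^pE=\big((\partial+h)^p1\big)E$.

We claim that $(\partial+h)^p1=h^p+\partial^{p-1}(h)$ (a case of Jacobson's formula). First, for every $n$,
$$(\partial+h)^n1=\sum_{\pi}\ \prod_{\beta\in\pi}\partial^{|\beta|-1}(h),$$
the sum being over the set partitions $\pi$ of $\{1,\dots,n\}$ and the product over the blocks $\beta$ of $\pi$. This is an induction on $n$: multiplication by $h$ adds $\{n+1\}$ as a new block, and $\partial$, by the Leibniz rule, puts $n+1$ into one of the existing blocks. For $n=p$ identify $\{1,\dots,p\}$ with $\mathbf Z/p$ and let $\mathbf Z/p$ act on set partitions by translation. The summand depends only on the block sizes, so an orbit with $p$ elements contributes $p$ times the same term, that is, zero. In a translation-invariant partition the block of $0$ is a subgroup of $\mathbf Z/p$. So the only fixed partitions are the one into singletons, which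 contributes $h^p$, and the one with a single block, which contributes $\partial^{p-1}(h)$.

Now $\partial^{p-1}(h)=s\,\partial^pf$. In characteristic $p$, $\partial^p$ is a derivation of $P$; it kills all $x_i$, and $P$ is étale over $k[x]$, so $\partial^p=0$ on $P$. Thus $\partial^pE=s^p(\partial f)^pE$, that is,
$$\partial_j^p\gamma_n(f)=(\partial_jf)^p\,\gamma_{n-p}(f)\qquad(\text{zero for }n<p). \tag{5}$$
Since $f\in\mathfrak n^2$, we have $\partial_jf\in\mathfrak n$ and $(\partial_jf)^p\in\mathfrak n^{[p]}$. So (5) vanishes in $\bar D$. Finally, $\partial_j^p$ is a derivation of $\bar D$ that kills $Q$, and $\bar D$ is generated as a $Q$-algebra by the $\gamma_n(f_i)$. Hence $\partial_j^p=0$ on $\bar D$. (For $f=x\notin\mathfrak n^2$, (5) gives $\partial^p\gamma_p(x)=1$, as in Section 3.)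

**Step 5 ($\bar D\cong Q\otimes_kV$).** *We split $\bar D$ into copies of $Q$ as a module with derivations.* Let $W$ be the $k$-algebra generated by $x_i,\partial_i$ $(1\le i\le N)$ with relations
$$[\partial_i,x_j]=\delta_{ij},\qquad [x_i,x_j]=[\partial_i,\partial_j]=0,\qquad x_i^p=\partial_i^p=0 .$$
It is spanned by the $p^{2N}$ elements $x^\alpha\partial^\beta$ with $\alpha_i,\beta_i<p$. Both $Q$ and, by Step 4, $\bar D$ are $W$-modules. By Remark 4.1 every nonzero submodule of $Q$ contains $1$, so $Q$ is simple. By Burnside's theorem ($k$ is algebraically closed) $W\to\operatorname{End}_k(Q)$ is surjective. The target has dimension $p^{2N}\ge\dim_kW$, so this map is an isomorphism. Every module over the matrix algebra $\operatorname{End}_k(Q)$ is a direct sum of copies of $Q$. So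
$$\bar D\cong Q\otimes_kV$$
as a $W$-module, for some $k$-vector space $V$. As $\dim_kQ<\infty$ and $\dim_k\bar D=\infty$ by Step 3, $\dim_kV=\infty$.

**Step 6 (top degree).** *We read off $H^N$.* Since $N$ is the top degree of $D\otimes\Omega_P^\bullet$, the module $H^N_{\rm crys}(A/k)$ is the cokernel of an $A'$-linear map $D\otimes\Omega_P^{N-1}\to D\otimes\Omega_P^N$, and cokernels commute with $\otimes_{A'}k(x)$. With $dx=dx_1\cdots dx_N$, Step 5 gives
$$H^N_{\rm crys}(A/k)\otimes_{A'}k(x)=\operatorname{coker}\big(\bar D\otimes\Omega_P^{N-1}\to\bar D\otimes\Omega_P^N\big)\cong V\otimes_k\big(Q\,dx/d(Q\otimes\Omega_P^{N-1})\big).$$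
If some $\alpha_i<p-1$, then $x^\alpha dx$ is, up to sign, the differential of $\frac{1}{\alpha_i+1}x_i\,x^\alpha\,dx_1\cdots\widehat{dx_i}\cdots dx_N$. On the other hand, an exact form has no term $(x_1\cdots x_N)^{p-1}dx$, since $\partial_ix^\beta=\beta_ix^\beta/x_i$ would need $\beta_i=p$. So the last factor is one-dimensional, and $H^N_{\rm crys}(A/k)\otimes_{A'}k(x)\cong V$ is infinite dimensional.

**Step 7 (finite generation).** *We deduce the equivalence in Theorem A.* If $A$ is smooth, Fact 2.4 gives finite generation of all $H^i_{\rm crys}(A/k)$. If $A$ is not smooth, some closed point $x$ has $A_x$ not regular. With $N$ the embedding dimension at $x$, $H^N_{\rm crys}(A/k)\otimes_{A'} k(x)$ is infinite dimensional, so $H^N_{\rm crys}(A/k)$ is not finitely generated. This proves Theorem A, and the answer to question 2 is no. $\blacksquare$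

## 5. A cyclic cover with smooth invariants

Theorem A says that for every singular $X$ the cohomology sheaves $\mathcal H^i(Ru_{X/k*}\mathcal O_{X/k})$ are infinitely generated somewhere. It does not say that global cohomology is infinite dimensional. In Section 1 the infinite part of the cohomology of the dual numbers disappeared on passing to $\{\pm1\}$-invariants. The reason is geometric: $\operatorname{Spec}k[x]/(x^2)$ is the preimage of the smooth point $v=0$ under the quotient map $v=x^2$, and invariants see only that point. We build projective hypersurfaces with the same feature.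

Fix an integer $\ell\ge3$ prime to $p$, a primitive $\ell$-th root of unity $\zeta\in k$, and $G=\mathbf Z/\ell$. As $\ell\in k^\times$, averaging over $G$ is a projector onto $G$-invariants. So $(-)^G$ is an exact direct-summand functor on (sheaves of) $k$-vector spaces with $G$-action, and it commutes with cohomology and with tensoring by modules on which $G$ acts trivially.

**Step 1 (the hypersurface).** *We choose $X_0$ and find its singular point.* In $\mathbf P^{r+1}$ with coordinates $z_0,\dots,z_r,w$ let
$$X_0:\quad w^\ell=g(z),\qquad g=z_0z_1^{\ell-1}+\sum_{i=2}^rz_i^\ell .$$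
The equation is linear in $z_0$, with coefficients $z_1^{\ell-1}$ and $\sum_{i\ge2}z_i^\ell-w^\ell$. These are coprime, so the equation is irreducible and $X_0$ is integral of dimension $r$. Up to sign, its partial derivatives are
$$\ell w^{\ell-1},\qquad z_1^{\ell-1},\qquad \ell z_i^{\ell-1}\ (i\ge2),\qquad(\ell-1)z_0z_1^{\ell-2}.$$
As $\ell\ge3$ and $\ell\in k^\times$, they vanish simultaneously exactly at $x_0=[1:0:\cdots:0]$, which lies on $X_0$. So $\operatorname{Sing}X_0=\{x_0\}$. For $r=1$, $\ell=3$, the local equation at $x_0$ is that of the cusp $w^3=z_1^2$.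

The group $G$ acts on $X_0$ by $w\mapsto\zeta w$ and fixes $x_0$. Let $M=\mathbf P^{r+1}\setminus\{[0:\cdots:0:1]\}$. It contains $X_0$, since the removed point does not satisfy $w^\ell=g$. Let $\pi:M\to Y=\mathbf P^r$ be the projection that forgets $w$. Over $U_i=\{z_i\ne0\}=\operatorname{Spec}B_i$ we have $\pi^{-1}(U_i)=\operatorname{Spec}B_i[w_i]$ with $w_i=w/z_i$.

**Step 2 (invariants).** *We show that $H^i(M,C_{X_0})^G\cong H^i_{dR}(\mathbf P^r)$.* Let $\sigma:M\to M'$ be the quotient by $G$. Over $U_i$ it is $\operatorname{Spec}B_i[v_i]$ with $v_i=w_i^\ell$, and $v_j=(z_i/z_j)^\ell v_i$ on overlaps. So $M'$ is a line bundle over $Y$, and is smooth. Let $Y'\subset M'$ be given by $v_i=g/z_i^\ell$ over each $U_i$. It is the image of a section of $M'\to Y$, so $Y'\cong Y$, and $X_0=\sigma^{-1}(Y')$ as schemes.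

Since $B_i[w_i]$ is free over $B_i[v_i]$, $\sigma$ is flat, and Fact 2.3 gives $D_M(X_0)=\sigma^*D_{M'}(Y')$. Sections pulled back from $D_{M'}(Y')$ are $G$-invariant, because $\sigma$ is unchanged when composed with an element of $G$. So in $\sigma_*(D_M(X_0)\otimes\Omega_M^j)=D_{M'}(Y')\otimes_{\mathcal O_{M'}}\sigma_*\Omega_M^j$ the group acts only through the second factor, and
$$\big(\sigma_*(D_M(X_0)\otimes\Omega_M^j)\big)^G=D_{M'}(Y')\otimes_{\mathcal O_{M'}}(\sigma_*\Omega_M^j)^G .$$
Locally (dropping indices)
$$\Omega^j_M=\big(B[w]\otimes_B\Omega_B^j\big)\oplus \big(B[w]\,dw\wedge\Omega_B^{j-1}\big).$$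
The form $w^a$ is invariant if and only if $\ell\mid a$, and $w^a\,dw$ if and only if $\ell\mid a+1$. So the invariants are
$$\big(B[v]\otimes_B\Omega_B^j\big)\oplus\big(B[v]\,w^{\ell-1}dw\wedge\Omega_B^{j-1}\big)=\Omega_{M'}^j,$$
because $dv=\ell w^{\ell-1}dw$ with $\ell\in k^\times$. Hence the pullback map identifies $C_{Y'}$ with $(\sigma_*C_{X_0})^G$ as complexes. Since $\sigma$ is affine and the terms are quasi-coherent,
$$H^i(M,C_{X_0})^G=H^i(M',\sigma_*C_{X_0})^G=H^i(M',C_{Y'})=H^i_{\rm crys}(Y/k)=H^i_{dR}(\mathbf P^r).\tag{6}$$

To see this on the cusp $w^3=z^2$ with $p\ne3$: put $f=w^3-z^2=v-z^2$, so $k[z,v]=k[z,f]$ and the envelope below is $k[z]\langle f\rangle$. The invariant complex is the tensor product of $\Omega^\bullet_{k[z]}$ with $\gamma_n(f)\mapsto\gamma_{n-1}(f)\,df$, and the latter has cohomology $k$ in degree $0$. So one gets the de Rham cohomology of the $z$-line.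

By contrast, the full $H^*_{\rm crys}(X_0/k)=H^*(M,C_{X_0})$ is not finite dimensional: $x_0$ is an isolated singular point, and Theorem C, proved in Section 7, applies. We want a singular projective variety whose cohomology is the invariant part. The quotient $X_0/G$ is useless: the invariants of $B_i[w_i]/(w_i^\ell-g/z_i^\ell)$ are $B_i$, so $X_0/G=\mathbf P^r$ and the singularity is gone. The trouble is that $G$ fixes $x_0$. We need an action for which the quotient map is étale, and we get one by adding a factor on which $G$ moves every point but acts trivially on cohomology.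

## 6. Theorem B: a free quotient by a translation

**Step 1 (construction).** *We define $X$ and check its geometry.* Let $B$ be an abelian variety of dimension $s$ with a point $a$ of exact order $\ell$, for example $B=E^s$ with $E$ an elliptic curve; such a point exists because $\ell$ is prime to $p$. Let the generator of $G$ act on $B$ by the translation $\tau_a$. This action is free. Let $G$ act diagonally on $S=M\times B$ and on $T=X_0\times B\subset S$; this action is free as well. As $S$ is quasi-projective, every orbit lies in an affine open. So $\rho:S\to\bar S=S/G$ exists and is finite étale Galois with group $G$, and $\bar S$ is smooth and separated. By étale descent, $T=\rho^{-1}(X)$ for a closed subscheme $X=T/G\subset\bar S$.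

$X$ is projective. It is separated of finite type and the image of the proper scheme $T$, so it is proper. The morphism $T\to X$ is finite locally free and surjective, so the norm to $X$ of an ample line bundle on $T$ is ample (EGA II 6.6.1).

$X$ is integral of dimension $r+s$. Indeed $T$ is integral, as a product of integral schemes over $k=\bar k$. So its image $X$ is irreducible, and $\mathcal O_X\subset\rho_*\mathcal O_T$ shows that $X$ is integral.

Singularities. $T$ is an effective Cartier divisor in $S$, so by descent $X$ is one in the smooth scheme $\bar S$: it has only hypersurface singularities. Since $T\to X$ is étale surjective and $T\to X_0$ is smooth surjective, a point of $T$ is singular if and only if its image in $X$ is, and if and only if its image in $X_0$ is. Hence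
$$\operatorname{Sing}X=(\{x_0\}\times B)/G\cong B/\langle a\rangle,$$
which is nonempty and irreducible of dimension $s$. If $r\ge2$, then $X$ is Cohen–Macaulay with singular locus of codimension $r\ge2$, so it is normal by Serre's criterion.

**Step 2 (passing to $T$).** *We express the cohomology of $X$ as invariants.* As $\rho$ is étale, Fact 2.3 gives $D_S(T)=\rho^*D_{\bar S}(X)$, and $\Omega^j_S=\rho^*\Omega^j_{\bar S}$. So each term of $\rho_*C_T$ is the corresponding term of $C_X$ tensored with $\rho_*\mathcal O_S$, with $G$ acting on the latter, and $(\rho_*\mathcal O_S)^G=\mathcal O_{\bar S}$. Hence $(\rho_*C_T)^G=C_X$, and as $\rho$ is affine,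
$$H^n_{\rm crys}(X/k)=H^n(\bar S,C_X)=H^n(\bar S,\rho_*C_T)^G=H^n(S,C_T)^G.\tag{7}$$

**Step 3 (equivariant Künneth).** *We separate the two factors, keeping track of $G$.* The affine opens $\pi^{-1}(U_i)$ cover $M$, and each is $G$-stable. $B$ has a finite cover by $G$-stable affine opens $V_b$: each orbit lies in an affine open $V$, and $\bigcap_{g\in G}gV$ is affine (as $B$ is separated), $G$-stable and contains the orbit.

By Fact 2.3 for the flat projection $S\to M$, $D_S(T)=\mathrm{pr}_1^*D_M(X_0)$. So for affine opens $U\subset M$, $V\subset B$ we have
$$C_T(U\times V)=C_{X_0}(U)\otimes_k\Omega_B^\bullet(V)$$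
as complexes, since the connection on $D_M(X_0)(U)\otimes_k\mathcal O_B(V)$ is $\nabla\otimes1+1\otimes d$ by functoriality and the Leibniz rule. This is $G$-equivariant if $U,V$ are $G$-stable.

Now use two covers of $S$ at once: $\mathcal U=\{\pi^{-1}(U_i)\times B\}$ and $\mathcal V=\{M\times V_b\}$. For a quasi-coherent sheaf $F$ on $S$, the sheaf Čech complex of $F$ for $\mathcal V$ resolves $F$, and the sheaf Čech complex for $\mathcal U$ of each of its terms resolves that term. The terms of the resulting double complex are direct images of $F|_{U_I\times V_J}$, where $U_I$ is the intersection of the $\pi^{-1}(U_i)$, $i\in I$, and $V_J$ that of the $V_b$, $b\in J$. All these opens are affine and $S$ is separated, so the terms have no higher cohomology. The construction is functorial for $k$-linear maps of sheaves, so it applies to the complex $C_T$. So $H^n(S,C_T)$ is the cohomology of the total complex of the groups $C_T(U_I\times V_J)=C_{X_0}(U_I)\otimes_k\Omega^\bullet_B(V_J)$, which is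
$$\check C\big(\{\pi^{-1}(U_i)\},C_{X_0}\big)\otimes_k\check C\big(\{V_b\},\Omega_B^\bullet\big).$$
Every member of the covers is $G$-stable, so $G$ acts on everything, diagonally on the tensor product. The algebraic Künneth formula over the field $k$ yields
$$H^n(S,C_T)\cong\bigoplus_{i+j=n}H^i(M,C_{X_0})\otimes_kH^j_{dR}(B),\tag{8}$$
$G$-equivariantly for the diagonal action.

**Step 4 (translations act trivially).** *We show that $\tau_a^*$ is the identity on $H^j_{dR}(B)$.* Let $B_1=B$ and consider the automorphism $\varphi(b,y)=(b,b+y)$ of $B_1\times B$ over $B_1$. It acts on the relative de Rham cohomology of $B_1\times B\to B_1$, which is $H^j_{dR}(B)\otimes_k\mathcal O_{B_1}$ by flat base change. This action is $\mathcal O_{B_1}$-linear, so it is an element of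
$$\operatorname{End}_k(H^j_{dR}(B))\otimes_kH^0(B_1,\mathcal O_{B_1})=\operatorname{End}_k(H^j_{dR}(B)),$$
since $H^j_{dR}(B)$ is finite dimensional and $H^0(B_1,\mathcal O_{B_1})=k$. In other words it is constant in $b$. Restricted to the fiber over a point $b$, it is $\tau_b^*$. At $b=0$ it is the identity, so it is the identity at $b=a$.

**Step 5 (conclusion).** *We take invariants in (8).* By Step 4, $G$ acts only through the first factors, so (7), (8) and (6) give
$$H^n_{\rm crys}(X/k)\cong\bigoplus_{i+j=n}H^i(M,C_{X_0})^G\otimes H^j_{dR}(B)\cong\bigoplus_{i+j=n}H^i_{dR}(\mathbf P^r)\otimes H^j_{dR}(B)\cong H^n_{dR}(\mathbf P^r\times B),$$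
which is finite dimensional. This proves Theorem B, and the answer to question 1 is yes, in every dimension $\ge2$. $\blacksquare$

There is no conflict with Theorem A. If $U=\operatorname{Spec} A\subset X$ is an affine open containing a singular point, Theorem A says that some $H^i_{\rm crys}(A/k)$ is not finitely generated over $A^{(1)}$. So the sheaves $\mathcal H^i(Ru_{X/k*}\mathcal O_{X/k})$ on $X^{(1)}$ are not all coherent, although their total hypercohomology is finite dimensional.

## 7. Theorem C: isolated singular points and Artinian modules

In Theorem B the singular locus has dimension at least $1$. For an isolated singular point $x$ there is a natural first attempt. Let $K=Ru_{X/k*}\mathcal O_{X/k}$. Near $x$ the sheaf $\mathcal H^N(K)$ turns out to be concentrated at $x$, and by Theorem A its sections there are infinite dimensional, so $H^0(X,\mathcal H^N(K))$ is infinite dimensional. In the spectral sequence $H^a(X,\mathcal H^b(K))\Rightarrow H^{a+b}_{\rm crys}(X/k)$ these sections lie in position $(0,N)$, and one must show that an infinite dimensional part survives all differentials. The first differential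 goes to $H^2(X,\mathcal H^{N-1}(K))$. Here the attempt stops: nothing proved so far makes $\mathcal H^{N-1}(K)$ coherent or $X$ proper, so the target may be infinite dimensional. The way out is to replace cohomology by cohomology with support at $x$. The targets may still be infinite dimensional, but they are Artinian, and that is enough.

**Definition (local cohomology).** For a closed point $x$ of a space $U$, $H^i_x(U,-)$ denotes the derived functors of sections supported at $x$. There is a natural map $H^i_x(U,K)\to H^i(U,K)$, and excision: $H^i_x(X,K)=H^i_x(U,K)$ for $U\ni x$ open in $X$. For a module $F$ over a noetherian ring $R$ and a maximal ideal $\mathfrak m$, the local cohomology of the associated sheaf at $\mathfrak m$ is written $H^i_x(F)$; here $H^0_x(F)$ consists of the elements killed by a power of $\mathfrak m$.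

Example: for $R=k[y]$, $\mathfrak m=(y)$, one has $H^1_x(R)=k[y,y^{-1}]/k[y]$. It is infinite dimensional over $k$. But it is Artinian: its proper submodules are those spanned by $y^{-1},\dots,y^{-n}$, $n\ge0$. And multiplication by $y$ is surjective on it, so its tensor product with $R/\mathfrak m$ is $0$.

We use three textbook facts. (i) If every element of $F$ is killed by a power of $\mathfrak m$, then $H^a_x(F)=0$ for $a\ge1$. (ii) If $F$ is finitely generated, all $H^a_x(F)$ are Artinian (Grothendieck; Brodmann–Sharp, *Local Cohomology*, Thm 7.1.3); for this one may localize at $\mathfrak m$, since $H^a_x(F)$ is $\mathfrak m$-power torsion. (iii) Submodules and quotients of Artinian modules are Artinian, and so are extensions of one Artinian module by another. If $F$ is Artinian, then $F\otimes R/\mathfrak m$ is an Artinian vector space over $R/\mathfrak m$, that is, finite dimensional.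

**Step 1 (the local picture).** *We choose a good affine neighborhood and locate $F_N$.* With $K$ as above, $H^n(X,K)=H^n_{\rm crys}(X/k)$, and $K$ restricts to the corresponding object on opens. Choose an affine neighborhood $U=\operatorname{Spec}A$ of $x$ such that $U\setminus\{x\}$ is smooth, every irreducible component of $U$ contains $x$, and $A=P/I$ with $P$ smooth of dimension $N$ as in Step 1 of Section 4. Put $A'=A^{(1)}$. Then $K|_U$ is represented by the complex $D\otimes\Omega_P^\bullet$ of quasi-coherent $A'$-modules, concentrated in degrees $[0,N]$. Let $F_b=H^b_{\rm crys}(A/k)$ be its cohomology modules.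

By Facts 2.3 and 2.4, on affine opens of $U\setminus\{x\}$ the module $F_b$ restricts to $\Omega^b$ of the twist; so it is coherent there. Since all components of $U$ pass through $x$, $\dim U=\dim\mathcal O_{X,x}$, and this is $<N$ because $x$ is singular. So $\Omega^N$ vanishes on $U\setminus\{x\}$, and $F_N$ is supported at $x$; that is, $H^0_x(F_N)=F_N$.

**Step 2 (an exact sequence).** *We see what a section of $F_N$ must satisfy to lift to cohomology with support.* The triangle $\tau^{<N}K|_U\to K|_U\to F_N[-N]$ gives an exact sequence of $A'$-modules
$$H^N_x(U,K)\longrightarrow F_N\xrightarrow{\ \delta\ }H^{N+1}_x(U,\tau^{<N}K).\tag{9}$$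

**Step 3 (the target is Artinian).** *We show that $H^{N+1}_x(U,\tau^{<N}K)$ is an Artinian $A'$-module.* Going through the truncations of $\tau^{<N}K$ one cohomology module at a time, we get a finite filtration on $H^{N+1}_x(U,\tau^{<N}K)$ whose pieces are subquotients of $H^a_x(F_b)$ with $a+b=N+1$ and $b\le N-1$. So $a\ge2$. By (iii) it suffices to show that $H^a_x(F_b)$ is Artinian for $a\ge2$.

Cover $U\setminus\{x\}$ by finitely many basic opens of $\operatorname{Spec} A'$. On each of them $F_b$ is finitely generated, by elements that come from $F_b$ after clearing denominators. These elements together generate a finitely generated submodule $F_b^0\subset F_b$ such that $F_b/F_b^0$ is supported at $x$. By (i), $H^{a}_x(F_b/F_b^0)=0$ for $a\ge1$. So for $a\ge2$ both outer terms of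
$$H^{a-1}_x(F_b/F_b^0)\to H^a_x(F_b^0)\to H^a_x(F_b)\to H^a_x(F_b/F_b^0)$$
vanish, and $H^a_x(F_b)\cong H^a_x(F_b^0)$, which is Artinian by (ii).

**Step 4 (an infinite dimensional kernel).** *We compare with Theorem A.* Let
$$W'=\ker\delta=\operatorname{im}\big(H^N_x(U,K)\to F_N\big).$$
By (9), $F_N/W'$ embeds in an Artinian module, so it is Artinian, and $(F_N/W')\otimes_{A'}k(x)$ is finite dimensional by (iii). By Theorem A, $F_N\otimes_{A'}k(x)$ is infinite dimensional. The exact sequence
$$W'\otimes_{A'}k(x)\to F_N\otimes_{A'}k(x)\to(F_N/W')\otimes_{A'}k(x)\to0$$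
shows that $W'\otimes_{A'}k(x)$ is infinite dimensional. So $W'$ is infinite dimensional over $k$.

**Step 5 (from local to global).** *We lift $W'$ to $X$.* By excision $H^N_x(X,K)=H^N_x(U,K)$. Forgetting supports and restricting to $U$, the map $H^N_x(U,K)\to F_N$ of (9) factors as
$$H^N_x(X,K)\to H^N_{\rm crys}(X/k)\to H^N_{\rm crys}(U/k)=F_N .$$
So the image of $H^N_{\rm crys}(X/k)\to F_N$ contains $W'$, and $H^N_{\rm crys}(X/k)$ is infinite dimensional. $\blacksquare$

## 8. The exact range of dimensions

**Proof of Corollary D.** Let $X$ be a singular integral projective variety with $\dim X=d$, $\dim\operatorname{Sing}X=s$ and finite dimensional crystalline cohomology. A variety over the perfect field $k$ is smooth on a dense open subset, so $s\le d-1$. If $s=0$, any singular point is isolated in the singular locus, and Theorem C makes some $H^N_{\rm crys}(X/k)$ infinite dimensional. So $1\le s\le d-1$. Conversely, for such $d,s$ apply Theorem B with $r=d-s\ge1$.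

Some $s$ with $1\le s\le d-1$ exists exactly when $d\ge2$. A normal variety is regular in codimension $1$, so normality forces $s\le d-2$; with $s\ge1$ this needs $d\ge3$. Conversely, if $d\ge3$, Theorem B with $s=1$ and $r=d-1\ge2$ gives a normal example. $\blacksquare$
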